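# Fussy friendly frogs on Poisson points

## 1. Any positive density of red points makes Alice win

**Theorem 1.** Let $d\ge 1$ and $\rho>0$, and let $L$ (green points) and $L_R$ (red points) be independent Poisson processes on $\mathbb R^d$ with intensities $1$ and $\rho$. Then almost surely Alice wins fussy friendly frogs.

**Theorem 2.** Let $d\ge1$, fix any norm on $\mathbb R^d$, and let the green and red points be independent Poisson processes of intensities $\lambda_G$ and $\lambda_R$. If $\lambda_G,\lambda_R>0$, then a.s. Alice's winning openings are exactly the points left unmatched by the stable matching $M$ of Section 2; these points are all red and form a stationary process of positive intensity. If $\lambda_G>0=\lambda_R$, Bob wins a.s. So, for $\lambda_G>0$, Bob wins with positive probability if and only if $\lambda_R=0$.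

Here is the game. Friendly frogs is played on a set $L\subset\mathbb R^d$ of lily pads. Alice places a frog on a point of $L$; Bob places a second frog on a different point. Then they alternate moves, Alice first. A move takes either frog (both players may move both frogs) to another point so that the distance between the frogs strictly decreases; the frogs may never share a point. A player who cannot move loses, and an endless game is a win for nobody. In the fussy version the points are green ($L$) or red ($L_R$), the game is played on $L\cup L_R$, and there is one more rule: the two frogs may never both sit on red points. A player *wins the game* if that player has a strategy that produces a win whatever the opponent does.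

The game and the problem are from Maria Deijfen, Alexander E. Holroyd and James B. Martin, "Friendly frogs, stable marriage, and the magic of invariance", arXiv:1604.03161 (2016). The problem asks whether there are $d\ge1$ and $\rho>0$ for which Bob wins the fussy game on Poisson points with positive probability. Theorem 1 says no: Bob's winning probability is $0$. Theorem 2 adds where Alice should open. With no red points at all Bob wins, and an arbitrarily small density of red points reverses this.

**Conventions.** $|\cdot|$ is the Euclidean norm on points. The proof uses only that it is a norm, so that $|B(x,r)|=\mathrm{const}\cdot r^d$ and spheres are Lebesgue-null. $B(x,r)$ is an open ball; for a set, $|S|$ is Lebesgue measure, or cardinality if $S$ is finite. A configuration is $\omega=(G,Q)$, with $G=L$ the green and $Q=L_R$ the red points, and $a\in\omega$ means $a\in G\cup Q$. We write $\omega\pm F$ for adding or deleting a coloured set $F$. The letters $C,c,K$ (possibly with indices) are positive constants that depend only on $d$, $\rho$ and the norm; $C,c,K$ may change from line to line.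

## 2. Positions as edges, lost positions as a stable matching

**Definition (edges, good configurations).** An *edge* is a pair of distinct points of $\omega$ that are not both red; such points are *compatible*. Its length is the distance of its endpoints. Two edges are *adjacent* if they are distinct and share a vertex. A configuration is *good* if it is locally finite, distinct pairs of points have distinct distances, and there is no infinite sequence of distinct points $p_1,p_2,\dots$ with $|p_1-p_2|>|p_2-p_3|>\cdots$.

Edges are exactly the legal positions, and a move goes from an edge to an adjacent shorter edge.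

**Lemma 3.** Almost surely $\omega$ is good.

*Proof.* Local finiteness is part of the definition of a Poisson process, and distances are distinct because spheres are null. For descending chains, let $U$ be a unit ball, $r>0$ and $\lambda=1+\rho$. The expected number of tuples of distinct points $x_0\in U,x_1,\dots,x_k$ of $\omega$ with $r>|x_0-x_1|>\dots>|x_{k-1}-x_k|$ is
$$\lambda^{k+1}|U|\,\frac{|B(0,r)|^k}{k!},$$
because among the $k!$ orderings of the increments exactly one is decreasing. This tends to $0$ as $k\to\infty$. So a.s. no infinite chain starts in $U$ with first step $<r$. Use countably many $U$ that cover $\mathbb R^d$ and all $r\in\mathbb N$. $\square$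

Subsets of good configurations are good. When we add finitely many points to $\omega$, their positions are always integrated against Lebesgue measure, and by Mecke's formula (Section 4) $\omega+F$ is a.s. good for almost every choice of $F$. Such null sets are ignored from now on.

**Lemma 4.** In a good $\omega$ there is no infinite sequence of edges $e_1,e_2,\dots$ of strictly decreasing lengths with consecutive ones adjacent.

*Proof.* Suppose there is one. The $e_i$ are distinct of length at most that of $e_1$, so by local finiteness each vertex lies in finitely many of them. Take $p_1\in e_1$ and let $i_1$ be the last index with $p_1\in e_{i_1}$. Since $e_{i_1+1}$ meets $e_{i_1}$ but misses $p_1$, we have $e_{i_1}=\{p_1,p_2\}$ with $p_2\in e_{i_1+1}$. Let $i_2>i_1$ be the last index with $p_2\in e_{i_2}$; in the same way $e_{i_2}=\{p_2,p_3\}$ with $p_3\in e_{i_2+1}$, and so on. The $p_j$ are distinct, since $p_j$ lies in no edge after $e_{i_j}$, whereas each later $p_m$ lies in $e_{i_m}$ with $i_m>i_j$. Their successive distances decrease, which contradicts goodness. $\square$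

So the relation "adjacent and shorter" is well founded, and recursion along it defines a unique set $M=M(\omega)$ of edges with
$$e\in M\iff\text{no shorter edge adjacent to }e\text{ is in }M.\tag{1}$$
Two adjacent edges of $M$ would violate (1) for the longer one, so $M$ is a matching. Let $D(x)=D_\omega(x)\in(0,\infty]$ be the distance from $x$ to its partner, with $D(x)=\infty$ if $x$ is unmatched.

**Lemma 5.** $M$ is the unique matching that is *stable*, which means
$$|x-y|>\min(D(x),D(y))\qquad\text{for every edge }\{x,y\}\notin M.\tag{2}$$
In particular, for an edge $\{x,y\}$,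
$$|x-y|<D(x)\ \Longrightarrow\ D(y)<|x-y|.\tag{3}$$

*Proof.* We show that a matching $M'$ satisfies (1) if and only if it is stable. If $M'$ satisfies (1) and $\{x,y\}\notin M'$, some edge of $M'$ at $x$ or at $y$ is shorter than $|x-y|$, which is (2). Conversely, if $M'$ is a stable matching, an edge of $M'$ has no adjacent edge in $M'$ at all, and an edge outside $M'$ has by (2) a shorter adjacent edge in $M'$; this is (1). For (3): an edge shorter than $D(x)$ is not the matching edge at $x$, so it is not in $M$, and (2) applies. $\square$

*Measurability.* An edge has finitely many shorter adjacent edges, so by König's lemma and Lemma 4 only finitely many edges can be reached from $e$ by descending adjacent steps. Hence $1\{e\in M(\omega)\}=\lim_n 1\{e\in M(\omega\cap B(0,n))\}$, and for finite configurations $M$ comes from a finite algorithm. So $D$, and all objects built from it below by countable operations or by finite algorithms on the points in bounded sets, are measurable.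

**Lemma 6.** In a good configuration in which every point has a compatible point, an opening $x$ wins for Alice if and only if $x$ is unmatched in $M$. So Bob wins if and only if all points are matched, and otherwise Alice wins.

*Proof.* All plays are finite by Lemma 4. By (1) and induction along the well-founded order, $M$ is the set of positions lost for the player to move: from $e\in M$ every move leaves $M$, and from $e\notin M$ some move enters $M$. After Alice opens at $x$ and Bob answers $y$, Alice is to move from $\{x,y\}$, so Bob wants $\{x,y\}\in M$. He can have this exactly when $x$ is matched. $\square$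

**Three configurations on the line.** Take a green point at $0$, a red point at $1$ and a green point at $3$. The edge lengths are $1,2,3$, so $M=\{\{0,1\}\}$ and $3$ is unmatched. Alice opens at $3$; whether Bob answers $0$ or $1$, she moves the frog at $3$ to make the position $\{0,1\}$, and Bob is stuck.

Next take reds at $0$ and $1$ and a green at $3$. The pair $\{0,1\}$ is not an edge, $M=\{\{1,3\}\}$, and the red point $0$ is unmatched. Alice opens at $0$, Bob must answer $3$, Alice moves $0\to1$, and Bob is stuck because $\{0,1\}$ is forbidden.

Finally take greens at $0,1,3,7$. The distances are $1,2,3,4,6,7$. First $\{0,1\}\in M$, which rules out $\{1,3\}$ and $\{0,3\}$, then $\{3,7\}\in M$. Everybody is matched and Bob wins. Now add a green point at $-0.5$, with new distances $0.5,1.5,3.5,7.5$. Then $\{-0.5,0\}\in M$, the point $1$ loses its partner and takes $3$, and $7$ is left unmatched. So one inserted point can cause a cascade of rematchings. Most of the work below goes into insertions that cause none.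

## 3. One colour, and red density above 1

The event that all points are matched is invariant under translations, and the pair of Poisson processes is ergodic, so this event has probability $0$ or $1$. By Lemma 6, to prove Theorem 1 it suffices to refute

**(P)** almost surely all points of $\omega$ are matched.

Two cases can be settled by hand.

**Lemma 7.** Let the intensities be $\lambda_G>0$ and $\lambda_R\ge0$. Almost surely no green point is unmatched. In particular, if $\lambda_R=0$, Bob wins a.s.

*Proof.* Two unmatched points cannot be compatible, by (2). A green point is compatible with everything, so an unmatched green point is the only unmatched point. But a stationary point process does not consist of exactly one point with positive probability: the probabilities that there is exactly one point and that it lies in $z+[0,1)^d$ are equal for all $z\in\mathbb Z^d$ and have sum at most $1$, so they vanish. If $\lambda_R=0$, then a.s. all points are matched, and Bob wins by answering with the partner of Alice's point. $\square$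

So only red points can help Alice. The next lemma is the first thing one would try against (P): count.

**Lemma 8.** Assume (P). For every $R\in[0,\infty)$, the intensity of red points with $D\ge R$ is at most the intensity of green points with $D\ge R$.

*Proof.* A matched red point has a green partner, with the same $D$. For $z,w\in\mathbb Z^d$ let $m(z,w)$ be the expected number of reds in $z+[0,1)^d$ with $D\ge R$ whose partner lies in $w+[0,1)^d$. By stationarity $m(0,w)=m(-w,0)$. The intensity of the reds in question is $\sum_w m(0,w)=\sum_w m(w,0)$, and the last sum counts distinct greens in $[0,1)^d$ with $D\ge R$. $\square$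

With $R=0$ this says $\rho\le1$. So (P) is false for $\rho>1$ and Theorem 1 holds there. For $\rho\le 1$ the count with $R=0$ gives nothing, since greens may match greens and there may be enough greens for all reds. But the lemma holds for every $R$, so we can ask whether very long edges are too often red-ended. This needs a formula for the two intensities.

## 4. Covered points, harmless deletions and harmless insertions

**Definition (cover).** Let $x\in\mathbb R^d$ and $h\in(0,\infty]$. A point $a\in\omega$ *covers $x$ before $h$* if $|a-x|<\min(D_\omega(a),h)$; we say "covers" if $h=\infty$. Put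
$$S_g(h;\omega)=\{x:\text{no point of }\omega\text{ covers }x\text{ before }h\},\qquad S_r(h;\omega)=\{x:\text{no green point of }\omega\text{ covers }x\text{ before }h\}.$$

Clearly $S_g\subset S_r$. A point $a$ covers $x$ if it would prefer a partner at $x$ to its own partner. The subscript is the colour of a point that we may wish to add at $x$: a green newcomer is compatible with all points, a red one only with greens.

In the example of greens at $0,1,3,7$ the values of $D$ are $1,1,4,4$, the covered set is $(-1,1)\cup(0,2)\cup(-1,7)\cup(3,11)=(-1,11)$, and $S_g(\infty)=(-\infty,-1]\cup[11,\infty)$. For $h=3$ the covered set is $(-1,1)\cup(0,2)\cup(0,6)\cup(4,10)=(-1,10)$. The point $10.5$ is in $S_g(3)$ but not in $S_g(\infty)$. Add a green there: it takes $7$ at distance $3.5$ (and $3$ is left alone), so its $D$ is at least $3$ but finite. If the point $3$ is red instead, $M$ is the same, and $S_r(\infty)$ is the complement of $(-1,2)\cup(3,11)$. A red added at $2.5$ has distances $2.5,1.5,4.5$ to the greens $0,1,7$, whose values of $D$ are $1,1,4$, and it stays unmatched. Lemma 11(iii) says that this is the general rule.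

**Lemma 9 (deleting matched pairs).** If $\omega'$ arises from $\omega$ by deleting both endpoints of some edges of $M(\omega)$, then $M(\omega')$ is the set of remaining edges, and $D$ is unchanged on $\omega'$. Hence $S_g(h;\omega')\supset S_g(h;\omega)$ and $S_r(h;\omega')\supset S_r(h;\omega)$.

*Proof.* The remaining edges form a stable matching of $\omega'$; use Lemma 5. There are fewer points, with the same $D$, so fewer points are covered. $\square$

**Lemma 10 (inserting a block).** Let $F$ be finite with $M(F)$ perfect, and let each $f\in F$ lie in $S_g(h_f;\xi)$ for some $h_f>D_F(f)$. Then $M(\xi+F)=M(\xi)\cup M(F)$.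

*Proof.* The union is a matching, and (2) holds for edges inside $\xi$ and inside $F$. Let $f\in F$, $a\in\xi$. If $|a-f|<h_f$, then, since $a$ does not cover $f$ before $h_f$, $D_\xi(a)\le|a-f|$; equality is impossible because distances are distinct. If $|a-f|\ge h_f$, then $|a-f|>D_F(f)$. In both cases (2) holds for $\{a,f\}$. $\square$

Let $M_h$ be the set of edges of $M$ of length $<h$. Since (1) looks only at shorter edges, $M_h$ is the unique solution of (1) restricted to edges of length $<h$. Also $\min(D(a),h)$ is determined by $M_h$, so $S_r(h;\omega)$ depends only on the green points and on $M_h(\omega)$.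

**Lemma 11 (truncation).**

(i) If $D_\omega(\theta)\ge h$ for all $\theta\in\Theta\subset\omega$, then $M_h(\omega-\Theta)=M_h(\omega)$.

(ii) If $\Theta$ is a finite set of new points, either all red and contained in $S_r(h;\omega)$, or a single green point in $S_g(h;\omega)$, then $M_h(\omega+\Theta)=M_h(\omega)$.

(iii) If a new point $x$ of colour $\chi\in\{g,r\}$ is added, then $D_{\omega+x}(x)\ge h\iff x\in S_\chi(h;\omega)$.

*Proof.* In (i) and (ii) we check that $M_h(\omega)$ satisfies the restricted recursion for the new configuration. In (i), no edge of $M_h(\omega)$ meets $\Theta$, so for the surviving edges of length $<h$ nothing changes. In (ii), old edges keep their status. A new edge of length $<h$ has the form $\{\theta,a\}$ with $\theta\in\Theta$ and $a\in\omega$, since two reds are incompatible. The point $a$ does not cover $\theta$ before $h$, so $D_\omega(a)<|a-\theta|$ (distances are distinct), and the matching edge of $a$ is a shorter adjacent edge in $M_h(\omega)$. So the new edge is rightly left out.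

(iii) If $x\in S_\chi(h;\omega)$, then by (ii) $M_h(\omega+x)=M_h(\omega)$ has no edge at $x$. Conversely, let $D_{\omega+x}(x)\ge h$. By (i), $M_h(\omega)=M_h(\omega+x)$. If $a\in\omega$ is compatible with $x$ and $|a-x|<h\le D_{\omega+x}(x)$, then (3) gives $D_{\omega+x}(a)<|a-x|<h$, hence $D_\omega(a)=D_{\omega+x}(a)<|a-x|$, and $a$ does not cover $x$. $\square$

**Mecke's formula.** For $\lambda>0$ let $m_\lambda$ be the measure on finite sets given by
$$\int\Psi\,dm_\lambda=\sum_{k\ge0}\frac{\lambda^k}{k!}\int_{(\mathbb R^d)^k}\Psi(\{x_1,\dots,x_k\})\,dx .$$
For measurable $\Phi\ge0$,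
$$E\sum_{F\subset G,\ \Theta\subset Q\ \text{finite}}\Phi(\omega-F-\Theta,F,\Theta)=E\iint\Phi(\omega,F,\Theta)\,m_1(dF)\,m_\rho(d\Theta).\tag{4}$$
This is how surgery on configurations is paid for: a sum over ways to delete points becomes an integral over ways to insert them.

## 5. Reduction to a comparison of two tails

For $R\in(0,\infty]$ put
$$\psi_g(R)=P(0\in S_g(R;\omega)),\qquad \psi_r(R)=P(0\in S_r(R;\omega)).$$
By (4) with one inserted point and Lemma 11(iii), the greens with $D\ge R$ have intensity $\psi_g(R)$ and the reds with $D\ge R$ have intensity $\rho\,\psi_r(R)$. So Lemma 8 says that under (P)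
$$\rho\,\psi_r(R)\le\psi_g(R)\qquad(R<\infty).\tag{5}$$
From $S_g\subset S_r$ we get $\psi_r\ge\psi_g$ for free. Put into (5), this gives only $\rho\le1$ again, and here the direct approach ends: for small $\rho$ we need $\psi_r/\psi_g$ to be large, and in fact unbounded if all $\rho>0$ are to be treated. The following proposition provides this; it does not assume (P).

**Proposition 12.** There are $c,C,R_0\in(0,\infty)$ such that for every $R\ge R_0$ with $\psi_g(R)\ge R^{-d-1}$,
$$\psi_r(R)\ \ge\ c\,\frac{\log R}{(\log\log R)^{C}}\ \psi_g(R).$$

To use it we must know that its hypothesis holds along a sequence $R\to\infty$.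

**Lemma 13.** Under (P) there are arbitrarily large $R$ with $\psi_g(R)\ge R^{-d-1}$.

*Proof.* Otherwise $\psi_g(|x|)<|x|^{-d-1}$ for all large $|x|$, and $\int\psi_g(|x|)\,dx<\infty$. By (4) and Lemma 11(iii),
$$E\,\#\{\text{green }a:|a|<D(a)\}\le\int P\big(x\in S_g(|x|;\omega)\big)\,dx=\int\psi_g(|x|)\,dx<\infty .$$
So a.s. only finitely many greens cover $0$. By (P) they are all matched. Delete the finitely many matched pairs that contain them. By Lemma 9 the origin is in $S_r(\infty;\cdot)$ for the remaining configuration. The deleted set is $F\cup\Theta$ with finite $F\subset G$, $\Theta\subset Q$, so (4) gives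
$$1\le E\iint 1\{0\in S_r(\infty;\omega)\}\,1\{F\cup\Theta\text{ is the set deleted from }\omega+F+\Theta\}\,m_1(dF)\,m_\rho(d\Theta).$$
If $P(0\in S_r(\infty;\omega))$ were $0$, the right side would be $0$. So $\psi_r(\infty)>0$, and unmatched reds have intensity $\rho\,\psi_r(\infty)>0$, against (P). $\square$

**Proof of Theorem 1 from Proposition 12.** Assume (P). By (5), $\psi_r(R)/\psi_g(R)\le1/\rho$ for all $R$ with $\psi_g(R)>0$. Along the sequence $R\to\infty$ of Lemma 13, Proposition 12 forces $\psi_r(R)/\psi_g(R)\to\infty$. This contradiction refutes (P). $\square$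

The rest of the lecture, up to the last section, proves Proposition 12.

## 6. Planting one red–green pair at each of $\log R$ scales

Where could a factor $\log R$ come from? The event $\{0\in S_r(R;\omega)\}$ tolerates red points that cover $0$. So start from a configuration in which nothing covers $0$, and plant a red $z$ and a green $w$ that become partners, with $z$ at distance about $s$ from $0$ and $w$ at distance about $4s$. Then $|z-w|$ is about $3s$; so $z$ covers $0$ and $w$ does not, and $0$ is still in $S_r(R;\cdot)$. The scale $s$ can be read off from the result, because $z$ is the only point that covers $0$. So different scales give disjoint events, and there are about $\log R$ scales.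

**Setup.** $R$ is large, $A=\{0\in S_g(R;\omega)\}$, so $P(A)=\psi_g(R)$. If $\omega\in A$ and $|a|<R$, then $a$ does not cover $0$ before $R$, so
$$D(a)\le|a|\qquad\text{for all }a\in\omega\text{ with }|a|<R.\tag{6}$$
For $1\le s\le R/1000$ put $\sigma=s/100$ and
$$A'_s=\{\omega\in A:\ D(a)<\sigma\ \ \forall a\in\omega\cap B(0,30s)\}.$$
By Lemma 9, $A$ and $A_s'$ are preserved by deleting matched pairs. Let $e_1$ be a unit vector and, for $k=1,2$,
$$x_1=se_1,\quad x_2=4se_1,\quad U_k=B(x_k,\tfrac s{20}),\quad B_k=B(x_k,\tfrac s{10}),\quad Y_k(\omega)=|B_k\cap S_g(20s;\omega)|.$$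
When $s$ matters we write $B_k^{(s)}$, $U_k^{(s)}$.

**Lemma 14.** For distinct values $s_1,s_2,\dots\in[1,R/1000]$ with disjoint balls $B_1^{(s_i)}$,
$$\psi_r(R)\ge\rho\sum_iE[Y_1Y_2;A'_{s_i}],$$
with $Y_1,Y_2$ formed at scale $s_i$.

*Proof.* By (4), $\rho\,E[Y_1Y_2;A'_s]$ is the expected number of pairs $(z,w)$, $z\in Q$, $w\in G$, such that $\beta:=\omega-z-w\in A_s'$, $z\in B_1\cap S_g(20s;\beta)$ and $w\in B_2\cap S_g(20s;\beta)$. For such a pair $2.8s\le|z-w|\le3.2s<20s$, so Lemma 10 with $F=\{z,w\}$ gives $M(\omega)=M(\beta)\cup\{\{z,w\}\}$. Since $\beta\in A$, no point of $\beta$ covers $0$ before $R$. Next, $|w|\ge3.9s>D(w)$, so $w$ does not cover $0$. But $|z|\le1.1s<2.8s\le D(z)$ and $|z|<R$, so $z$ does. Hence $0\in S_r(R;\omega)$, the red point $z$ is the only point of $\omega$ that covers $0$ before $R$, it lies in $B_1^{(s)}$, and $w$ is its partner. So for each $\omega$ and $s$ there is at most one such pair, and the events for different $s_i$ are disjoint subsets of $\{0\in S_r(R;\omega)\}$. $\square$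

It remains to show that, for a positive fraction of about $\log R$ scales, $E[Y_1Y_2;A_s']$ is at least $\psi_g(R)$ divided by a small loss. Two things can go wrong. Given $A$, there may be long pairs around $0$, so that $A_s'$ fails; and there may be no uncovered room near $x_1$ and $x_2$. Both call for deleting a bounded number of pairs and paying with Mecke's formula.

What does this cost? Suppose the configurations to be repaired contain one pair of greens, one member in a set $c$ and the other in $c'$, and that deleting it yields a configuration $\xi$ in a nice event, with uncovered parts $\mathcal Y_c,\mathcal Y_{c'}$ of $c,c'$. Then (4) bounds their probability by $E[1_{\text{nice}}|\mathcal Y_c||\mathcal Y_{c'}|]$. If $c,c'$ have diameter of order $s$, all we know is that $|\mathcal Y_c|\le|c|$, of order $s^d$, and the loss would be a power of $s$, which swamps the gain $\log R$.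

For greens the remedy is parity. In an uncovered region of a cell one may insert any even number of greens: they match among themselves and disturb nobody. So compare not "one green inserted" with "none inserted", but "an odd number inserted" with "an even number inserted". The masses are $\sinh|\mathcal Y_c|$ and $\cosh|\mathcal Y_c|$, and $\sinh\le\cosh$ whatever the volume is. For reds parity is no help, since reds do not match each other. There the price is a power of a volume, and we shall show separately (Section 10) that this volume is small on most scales.

## 7. Cells, cores and the even–odd comparison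

This section makes the parity comparison exact. The difficulty is bookkeeping: from a configuration with an even number of inserted greens we must be able to tell which points were inserted.

**Definition (cell system, removable pair, core).** A *cell system at scale $t$* is a finite family $\mathcal C$ of bounded Borel sets $c$ with numbers $h_c$ such that $\operatorname{diam}c\le t/10$, $h_c\ge t/2$, and $\operatorname{dist}(c,c')\ge t/2$ for $c\ne c'$. Put $\mathcal Y_c(\xi)=c\cap S_g(h_c;\xi)$. A pair $\{f,f'\}\in M(\omega)$ of green points that lie in a common $c\in\mathcal C$ is *removable in $\omega$* if $f,f'\in S_g(h_c;\omega-f-f')$. Delete removable pairs successively until none is left (the cells contain finitely many points); the result is $\operatorname{core}(\omega)$. Call $\xi$ *irreducible* if it has no removable pair. For a finite set $F$ write $F_c=F\cap c$.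

For example, let $d=1$, $t=1$, and let $c=[0,0.1)$ with $h_c=\frac12$ be the only cell. For greens at $0,\ 0.02,\ 0.05,\ 0.09$ the matching is $\{0,0.02\}$, $\{0.05,0.09\}$. The first pair is not removable: $0.05$ has $D=0.04>0.03$ and covers $0.02$. The second pair is removable, since $0.02$ and $0$ have $D=0.02$ and are at distance at least $0.03$ from it. Once it is gone, $\{0,0.02\}$ is removable, and the core is empty. In contrast, greens at $0.01,0.03,0.08$ form an irreducible configuration: the point $0.08$ is unmatched and covers both members of the pair $\{0.01,0.03\}$ before $\frac12$.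

**Lemma 15.**

(a) $\operatorname{core}(\omega)$ does not depend on the order of deletion. Deleted points of $c$ lie in $\mathcal Y_c(\operatorname{core}(\omega))$.

(b) Let $\xi$ be irreducible, $F\subset\bigcup\mathcal C$ finite and green, $F_c\subset\mathcal Y_c(\xi)$, all $|F_c|$ even. Then $M(\xi+F)=M(\xi)\cup M(F)$, $M(F)$ is perfect with all edges inside cells (so of length $\le t/10$), and $\operatorname{core}(\xi+F)=\xi$.

(c) If instead $|F_c|$ is odd exactly for $c=c_*$, let $w$ be the unique unmatched point of $M(F_{c_*})$ and $\beta=\xi+F-w$. Then (b) applies to $F-w$, and $w\in c_*\cap S_g(h_{c_*};\beta)$.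

*Proof.* (a) By Lemma 9, a removable pair stays removable when other removable pairs are deleted: it is still in $M$, and the remaining points are fewer, with the same $D$. Let one maximal sequence of deletions delete the pairs $p_1,\dots,p_m$ in this order, and consider another maximal sequence. Suppose it deletes $p_1,\dots,p_{i-1}$ but not $p_i$. The pair $p_i$ is removable once $p_1,\dots,p_{i-1}$ are deleted, and deleting further pairs preserves this, so $p_i$ is still removable in the terminal configuration of the other sequence, against maximality. By induction the other sequence deletes every $p_i$; by symmetry the deleted sets agree. For the second claim: when a point $f$ of $c$ was deleted together with its partner, it was uncovered before $h_c$ by all other points then present, and these include the core, with the same $D$-values.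

(b) All greens are compatible, so by (2) a finite green set has at most one unmatched point; by parity $M(F_c)$ is perfect. The union of the $M(F_c)$ is stable on $F$, because its edges have length $\le t/10$ and points in different cells are at distance $\ge t/2>t/10$. So $M(F)=\bigcup_cM(F_c)$. As $h_c\ge t/2>t/10$, Lemma 10 gives $M(\xi+F)=M(\xi)\cup M(F)$, and the same with any subset of pairs of $F$ deleted. Now delete the pairs of $F$ in decreasing order of length. The current longest pair $\{f,f'\}\subset c$ is removable, because none of the other points present covers $f$ before $h_c$: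

- points of $\xi$ do not, since $f\in\mathcal Y_c(\xi)$;
- a remaining $a\in F_c\setminus\{f,f'\}$ has $D(a)<D(f)$, so $|a-f|>\min(D(a),D(f))=D(a)$ by (2);
- a remaining $a\in F_{c'}$ with $c'\ne c$ has $|a-f|\ge t/2>D(a)$.

The same holds for $f'$. The end result $\xi$ is irreducible, so it is the core of $\xi+F$ by (a).

(c) By Lemma 11(i) with $h=\infty$, $M(F_{c_*}-w)=M(F_{c_*})$, which is perfect on $F_{c_*}-w$. So (b) applies to $F-w$ and gives the $D$-values in $\beta$. For $f\in F_{c_*}-w$, (2) in $F_{c_*}$ gives $|f-w|>\min(D(f),\infty)=D(f)$. Points of $F$ in other cells are at distance $\ge t/2>D$ from $w$. Points of $\xi$ do not cover $w$ before $h_{c_*}$, since $w\in\mathcal Y_{c_*}(\xi)$. $\square$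

**Masses.** For a set $\mathcal Y$ of finite measure, the $m_1$-mass of the finite $F\subset\mathcal Y$ with $|F|$ even is $\sum_j|\mathcal Y|^{2j}/(2j)!=\cosh|\mathcal Y|$, and with $|F|$ odd it is $\sinh|\mathcal Y|\le\cosh|\mathcal Y|$. For disjoint sets the masses multiply. We also use
$$e_N(x):=\sum_{j\le N}\frac{x^j}{j!}\le(1+x)^N\quad(x\ge0),$$
which holds because $\binom Nj\ge\frac1{j!}$ for $j\le N$.

**Grid cells and the number $N$.** Fix $\delta>0$ with $\operatorname{diam}[0,\delta)^d\le\frac1{10}$. The *cells of level $t$* are the cubes $t\delta(z+[0,1)^d)$, $z\in\mathbb Z^d$; they have diameter $\le t/10$. Two greens with $D\ge t$ are at distance $\ge t$: either they are partners, or (2) applies. Let $N$ bound the number of points with mutual distances $\ge1$ in a ball of radius $12000$. By scaling, at most $N$ greens with $D\ge t$ lie in a ball of radius $12000\,t$.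

## 8. Clearing the long pairs around the origin

The first surgery passes from $A$ to $A_s'$. The red price is a power of the volume
$$X_s(\omega)=\big|S_r(\sigma;\omega)\cap\{\sigma\le|x|<60s\}\big| .$$

**Lemma 16.** $P(A,\,X_s\le v)\le K(1+v)^{N}\,P(A_s')$ for all $v>0$.

*Proof.* **Step 1: list the pairs to delete.** Let $\omega\in A$. Call a matched pair *big* if its length is $\ge\sigma$ and it has a member $a\in B(0,30s)$. By (6), $D(a)\le|a|<30s$, so both members lie in $B(0,60s)\subset B(0,R)$, and (6) for each member shows that both have norm $\ge\sigma$. Every point of $B(0,30s)$ with $D\ge\sigma$ is matched, by (6), and so lies in a big pair. Let $\mathcal G$ and $\Theta$ be the sets of green and red members of big pairs. Each pair has a green member, and the points of $\mathcal G$ are greens with $D\ge\sigma$ in $B(0,6000\sigma)$, so $|\Theta|\le|\mathcal G|\le N$.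

Let $\mathcal C=\mathcal C(\omega)$ be the set of level-$\sigma$ cells that meet $\mathcal G$, with $h_c=\sigma/2$. Each contains exactly one point of $\mathcal G$, they are at mutual distances $\ge0.8\sigma$, and at distance $\ge0.9\sigma\ge\sigma/2$ from $0$. So $\mathcal C$ is a cell system at scale $\sigma$ (possibly empty). Only boundedly many level-$\sigma$ cells meet $B(0,6000\sigma)$, so there are at most $K$ possible families. Fix $\mathcal C$.

**Step 2: decompose the configuration.** Put $\omega_1=\omega-(\text{big pairs})$, $\xi=\operatorname{core}(\omega_1)$ and $F=\mathcal G\cup(\omega_1\setminus\xi)$, so that $\omega=\xi+F+\Theta$. By Lemma 9, $\omega_1\in A'_s$ and $\xi\in A_s'$, and $\xi$ is irreducible. The set $F\subset\bigcup\mathcal C$ is green. Each $|F_c|$ is odd: one point of $\mathcal G$ and some deleted pairs. Moreover $F_c\subset\mathcal Y_c(\xi)$. For the deleted pairs this is Lemma 15(a). For $g\in\mathcal G$, let $a\in\xi$ with $|a-g|<\sigma/2<D(g)$; then $D(a)<|a-g|$ by (3), so $a$ does not cover $g$.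

**Step 3: locate the red points.** Since $D_\omega\ge\sigma$ on $\Theta$, Lemma 11(i) gives $M_\sigma(\xi+F)=M_\sigma(\omega)$. The greens are the same, so $S_r(\sigma;\xi+F)=S_r(\sigma;\omega)$. If $\theta\in\Theta$ and $a$ is green with $|a-\theta|<\sigma\le D(\theta)$, then $D(a)<|a-\theta|$ by (3); so $\Theta\subset S_r(\sigma;\omega)$. Thus
$$\Theta\subset\mathrm{Reg}:=S_r(\sigma;\xi+F)\cap\{\sigma\le|x|<60s\},\qquad|\mathrm{Reg}|=X_s(\omega).$$

**Step 4: upper bound.** Let $\mathfrak B=\{\xi\in A_s':\xi\text{ irreducible}\}$. By Steps 2 and 3, the indicator of $\{A,\ \mathcal C(\omega)=\mathcal C,\ X_s\le v\}$ is at most the sum over $F\subset G$, $\Theta\subset Q$ of the indicator that $\xi=\omega-F-\Theta\in\mathfrak B$, that $F\subset\bigcup\mathcal C$ with $F_c\subset\mathcal Y_c(\xi)$ and $|F_c|$ odd, and that $\Theta\subset\mathrm{Reg}$, $|\Theta|\le N$, $|\mathrm{Reg}|\le v$. Apply (4), integrate first over $\Theta$ and then over $F$: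
$$P(A,\ \mathcal C(\omega)=\mathcal C,\ X_s\le v)\le e_N(\rho v)\;E\Big[1_{\mathfrak B}(\omega)\prod_{c\in\mathcal C}\sinh|\mathcal Y_c(\omega)|\Big].$$

**Step 5: lower bound for $P(A_s')$.** Let $\xi\in\mathfrak B$ and $F\subset\bigcup\mathcal C$ green with $F_c\subset\mathcal Y_c(\xi)$ and all $|F_c|$ even. By Lemma 15(b), old $D$-values are unchanged and new ones are $\le\sigma/10$; the new points have norm $\ge\sigma/2>\sigma/10$ and do not cover $0$. So $\xi+F\in A_s'$. Since $\xi=\operatorname{core}(\xi+F)$, each configuration arises from at most one pair $(\xi,F)$. By (4), $P(A_s')\ge E\big[1_{\mathfrak B}\prod_{c}\cosh|\mathcal Y_c|\big]$.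

**Step 6: compare.** As $\sinh\le\cosh$ and $e_N(\rho v)\le(1+\rho v)^N\le K(1+v)^N$, Steps 4 and 5 give the bound for fixed $\mathcal C$. Sum over the at most $K$ families $\mathcal C$. $\square$

## 9. Making uncovered room near $x_1$ and $x_2$

On $A_s'$ all points in $B(0,30s)$ have $D<\sigma=s/100$. For a typical target $u\in U_k$ there are two cases: either $u$ is already uncovered, or some point near $u$ has a relatively long edge, and removing its pair uncovers a place. To remove only boundedly many pairs, we choose this point so that no point nearby has a much longer edge.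

**Definition (types).** Let $\omega\in A_s'$ and $u\in U_k$. All points of $\omega$ in $B(x_k,s)\subset B(0,30s)$ have $D<\sigma$; in particular they are matched. For green $y\in B(x_k,s/2)$ let $\varphi_u(y)=D(y)-\frac14|y-u|$. The point $u$ is of *type $0$* if $\varphi_u(y)<0$ for all such $y$, and of *type $+$* otherwise. For type $+$ let $y$ be the maximizer of $\varphi_u$ over the finitely many greens in $B(x_k,s/2)$ (lexicographically first in case of ties), let $\tau=2^l\le D(y)<2\tau$ with $l\in\mathbb Z$, let $c_*$ be the level-$\tau$ cell that contains $y$, and $z_{c_*}$ its centre. Define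
$$V_k(\omega,u)=|S_r(\tau;\omega)\cap B(z_{c_*},13\tau)|\ \text{ for type }+,\qquad V_k(\omega,u)=0\ \text{ for type }0.$$

For instance, if the only greens in $B(x_k,s/2)$ are two partners $y,y'$ at distance $D$, then $u$ is of type $+$ exactly when it is within distance $4D$ of $y$ or of $y'$.

**Lemma 17.** Let $\omega\in A_s'$ and $u\in U_k$.

(a) If $u$ is of type $0$, then $u\in S_g(20s;\omega)$.

(b) If $u$ is of type $+$, then $\tau\le D(y)<\sigma$, $|y-u|<\min(8\tau,4\sigma)$, and
$$D(a)\le\tfrac83\tau+\tfrac13|a-y|\qquad\text{for all }a\in\omega\cap B(x_k,s/3).\tag{7}$$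

(c) If $u$ is of type $+$, then $c_*\subset B(x_k,0.091s)\subset B_k$ and $B(z_{c_*},13\tau)\subset B(x_k,0.221s)\subset B(x_k,s/3)$.

(d) On $A_s'$, $V_k(\omega,u)$ depends only on the points of $\omega$ in $B(x_k,s)$, with their colours and $D$-values.

*Proof.* (a) Suppose $a$ covers $u$ before $20s$. Then $|a|<20s+4.05s<30s$, so $|a-u|<D(a)<\sigma$ and $a\in B(x_k,0.06s)$. If $a$ is green, type $0$ gives $D(a)<\frac14|a-u|$, a contradiction. If $a$ is red, its green partner $b$ lies in $B(x_k,0.07s)\subset B(x_k,s/2)$, so
$$D(a)=D(b)<\tfrac14|b-u|\le\tfrac14(|a-u|+D(a)),$$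
hence $D(a)<\frac13|a-u|$, again a contradiction.

(b) Since $\varphi_u(y)\ge0$, $|y-u|\le4D(y)<\min(8\tau,4\sigma)$. For green $a\in B(x_k,s/2)$, $\varphi_u(a)\le\varphi_u(y)$ gives $D(a)\le D(y)+\frac14|a-y|$, and $D(y)<2\tau$. If $a\in B(x_k,s/3)$ is red, its partner $b$ lies in $B(x_k,s/3+\sigma)\subset B(x_k,s/2)$, so
$$D(a)=D(b)\le D(y)+\tfrac14|b-y|\le D(y)+\tfrac14(|a-y|+D(a)),$$
hence $D(a)\le\frac43D(y)+\frac13|a-y|\le\frac83\tau+\frac13|a-y|$.

(c) $|y-x_k|<0.05s+4\sigma=0.09s$ and $\operatorname{diam}c_*\le\tau/10<0.001s$, which gives the first claim; $13\tau<0.13s$ gives the second.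

(d) The type, $y$, $l$ and $c_*$ depend on the greens in $B(x_k,s/2)$ and their $D$-values. The set $S_r(\tau;\omega)\cap B(z_{c_*},13\tau)$ depends on the greens in $B(z_{c_*},14\tau)\subset B(x_k,s)$. $\square$

**Lemma 18.** Let $f\ge0$ be such that on $A'_s$, $f(\omega)$ is a function of $\{(a,\mathrm{colour}(a),D_\omega(a)):a\in\omega\setminus B(x_k,s)\}$. Then for $v>0$
$$\frac1{|U_k|}\int_{U_k}E\big[f;A_s',V_k(\omega,u)\le v\big]du\ \le\ K(1+v)^N\,E[f\,Y_k;A_s'].$$

*Proof.* **Step 1: type $0$.** By Lemma 17(a), the set of type-$0$ points $u\in U_k$ lies in $U_k\cap S_g(20s;\omega)$, whose measure is at most $Y_k$. So type $0$ contributes at most $E[fY_k;A_s']/|U_k|\le K\,E[fY_k;A_s']$, as $s\ge1$.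

**Step 2: type $+$, the pairs to delete.** Fix $u$, let $\omega\in A_s'$, and let $u$ be of type $+$ with level $l$ and cell $c_*$. Call a matched pair *local* if its length is $\ge\tau$ and it has a member in $B(y,7\tau)\subset B(x_k,s/3)$. By (7) this member has $D\le\frac83\tau+\frac73\tau=5\tau$, so both members are in $B(y,12\tau)\subset B(z_{c_*},13\tau)$. The pair of $y$ is local. Let $\mathcal G\ni y$ and $\Theta$ be the sets of green and red members of local pairs. The points of $\mathcal G$ are greens with $D\ge\tau$ in $B(y,12\tau)$, so $|\Theta|\le|\mathcal G|\le N$.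

Let $\mathcal C\ni c_*$ be the set of level-$\tau$ cells that meet $\mathcal G$, with $h_{c_*}=20s$ and $h_c=\tau/2$ for $c\ne c_*$. Each cell contains exactly one point of $\mathcal G$, and mutual distances are $\ge0.8\tau$, so this is a cell system at scale $\tau$. Its cells meet $B(z_{c_*},13\tau)$, so they lie in $B(x_k,s/3)$, and given $(l,c_*)$ there are at most $K$ possibilities for $\mathcal C$. Fix $l,c_*,\mathcal C$.

**Step 3: deleting the local pairs uncovers $y$.** Let $\omega_1=\omega-(\text{local pairs})$. We claim $y\in S_g(20s;\omega_1)$. Suppose $a\in\omega_1$ covers $y$ before $20s$. Then $|a|<20s+4.09s<30s$, so $|a-y|<D(a)<\sigma$ and $a\in B(x_k,0.1s)$. By (7), $D(a)<\frac83\tau+\frac13D(a)$, so $|a-y|<D(a)<4\tau$. Since $a$ is in no local pair, $D(a)<\tau\le D(y)$. Since $a$ is not the partner of $y$, (2) gives $|a-y|>\min(D(a),D(y))=D(a)$, a contradiction.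

**Step 4: decompose.** Put $\xi=\operatorname{core}(\omega_1)$ and $F=\mathcal G\cup(\omega_1\setminus\xi)$, so $\omega=\xi+F+\Theta$. Then:

- $\xi\in\mathfrak B:=\{\xi\in A_s':\xi\text{ irreducible}\}$ by Lemma 9, and all $|F_c|$, $c\in\mathcal C$, are odd.
- $F_c\subset\mathcal Y_c(\xi)$. For $y$ this is Step 3 with Lemma 9. For $g\in\mathcal G\setminus\{y\}$, which lies in a cell $c\ne c_*$: if $a\in\xi$ and $|a-g|<\tau/2<D(g)$, then $D(a)<|a-g|$ by (3). For deleted pairs it is Lemma 15(a).
- As in Step 3 of the proof of Lemma 16, Lemma 11(i) and (3), now with $\tau$ in place of $\sigma$, give $\Theta\subset S_r(\tau;\xi+F)\cap B(z_{c_*},13\tau)=S_r(\tau;\omega)\cap B(z_{c_*},13\tau)$, a set of measure $V_k(\omega,u)$.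
- $f(\omega)=f(\xi)$, since both configurations lie in $A_s'$, $F,\Theta\subset B(x_k,s)$, and the $D$-values of points of $\xi$ are unchanged.

Formula (4), used exactly as in Step 4 of the proof of Lemma 16, gives
$$E\big[f;A_s',\text{type }(l,c_*,\mathcal C),V_k\le v\big]\le e_N(\rho v)\,E\Big[f1_{\mathfrak B}\prod_{c\in\mathcal C}\sinh|\mathcal Y_c|\Big].\tag{8}$$

**Step 5: keep $c_*$ odd and hold one point back.** Take $\xi\in\mathfrak B$ and a green $F\subset\bigcup\mathcal C$ with $F_c\subset\mathcal Y_c(\xi)$, $|F_{c_*}|$ odd and the other $|F_c|$ even. Let $w$ and $\beta=\xi+F-w$ be as in Lemma 15(c). Then $M(\beta)=M(\xi)\cup M(F-w)$. The new pairs have length $\le\tau/10<\sigma$ and members in $B(x_k,s/3)$, so of norm $>s/2$; they do not cover $0$, and $\beta\in A_s'$. Moreover $w\in c_*\cap S_g(20s;\beta)$ and $f(\beta)=f(\xi)$. From $\xi+F$ and $w$ we recover $\beta$, then $\xi=\operatorname{core}(\beta)$ by Lemma 15(b), then $F$. So for a given configuration $\xi+F$ the map $F\mapsto w$ is injective. Put $Y^{c}(\omega)=|c\cap S_g(20s;\omega)|$. Using (4) twice,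
$$E\Big[f1_{\mathfrak B}\sinh|\mathcal Y_{c_*}|\prod_{c\ne c_*}\cosh|\mathcal Y_c|\Big]\le E\sum_{w\in G}f(\omega-w)1\{\omega-w\in A_s',\,w\in c_*\cap S_g(20s;\omega-w)\}=E[fY^{c_*};A'_s].$$
With (8) and $\sinh\le\cosh$ in the cells $c\ne c_*$,
$$E[f;A_s',\text{type }(l,c_*,\mathcal C),V_k\le v]\le(1+\rho v)^N\,E[fY^{c_*};A_s'].$$

**Step 6: sum.** For given $(l,c_*)$ only those $u$ occur that are within distance $8\tau$ of $c_*$, a set of measure $\le K2^{ld}$. For fixed $l$ the cells $c_*\subset B_k$ are disjoint, so $\sum_{c_*}Y^{c_*}\le Y_k$. Sum over the at most $K$ families $\mathcal C$, over $c_*$, and over $l$ with $2^l<\sigma$: type $+$ contributes to $\int_{U_k}$ at most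
$$K(1+v)^N\sum_{l:\,2^l<\sigma}2^{ld}\,E[fY_k;A_s']\le K(1+v)^N\sigma^d\,E[fY_k;A_s'].$$
Divide by $|U_k|\ge c\,s^d$. $\square$

Note how the parity method is used here: the cell $c_*$ stays odd, and its odd point $w$, held back, is what produces the factor $Y_k$.

**Corollary 19.** With $u_1,u_2$ independent, uniform on $U_1,U_2$, and independent of $\omega$,
$$P(A_s',\,V_1(\omega,u_1)\le v,\,V_2(\omega,u_2)\le v)\le K(1+v)^{2N}E[Y_1Y_2;A_s'].$$

*Proof.* First apply Lemma 18 with $k=1$ and $f(\omega)=|U_2|^{-1}\int_{U_2}1\{V_2(\omega,u_2)\le v\}\,du_2$. By Lemma 17(d), on $A_s'$ this $f$ depends only on the points of $B(x_2,s)$ with their colours and $D$-values, and $B(x_2,s)$ is disjoint from $B(x_1,s)$. The result is the bound $K(1+v)^N|U_2|^{-1}\int_{U_2}E[Y_1;A_s',V_2(\omega,u_2)\le v]\,du_2$. Now apply Lemma 18 with $k=2$ and $f=Y_1$. This is allowed: on $A_s'$ the points of $B(x_2,s)$ have $D<\sigma$ and are at distance $\ge1.9s>\sigma$ from $B_1$, so they cover nothing in $B_1$ and $Y_1$ does not depend on them. $\square$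

## 10. Exponential moments of the red volumes

It remains to show that the volumes $X_s$ and $V_k$ are small on most scales. There are never more than $N$ long reds in the relevant regions. On the other hand, long reds in a set $W$ can be inserted freely in $S_r(t;\omega)\cap W$; so, given the volume $X$ of this set, their number behaves like a Poisson variable of mean $\rho X$, and a large $X$ with at most $N$ long reds is exponentially unlikely. The next lemma makes this precise for several regions together.

**Lemma 20.** Let $W_1,\dots,W_m$ be disjoint bounded Borel sets, $t_1,\dots,t_m>0$, $X_j=|S_r(t_j;\omega)\cap W_j|$, $J_j=\#\{\text{red }a\in W_j:D(a)\ge t_j\}$. Then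
$$E\prod_{j}e^{\rho X_j/2}1\{J_j\le N\}\le2^{Nm}.$$

*Proof.* Induct on $m$; the case $m=0$ is trivial. Relabel so that $t_m$ is the largest of the $t_j$. Let $\Theta(\omega)$ be the set of reds in $W_m$ with $D\ge t_m$, so $J_m=|\Theta(\omega)|$, and let $H=\prod_{j<m}e^{\rho X_j/2}1\{J_j\le N\}$.

**Step 1: which red sets arise as $\Theta$.** We claim that a finite red set $\Theta$ disjoint from $\omega$ satisfies $\Theta=\Theta(\omega+\Theta)$ if and only if $\Theta(\omega)=\emptyset$ and $\Theta\subset S_r(t_m;\omega)\cap W_m$, and that in this case $M_{t_m}(\omega+\Theta)=M_{t_m}(\omega)$.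

($\Leftarrow$) By Lemma 11(ii), $M_{t_m}(\omega+\Theta)=M_{t_m}(\omega)$. So all points of $\Theta$ have $D_{\omega+\Theta}\ge t_m$, and the reds of $\omega$ in $W_m$ still have $D<t_m$.

($\Rightarrow$) Clearly $\Theta\subset W_m$. By Lemma 11(i), $M_{t_m}(\omega)=M_{t_m}(\omega+\Theta)$. A red of $\omega$ in $W_m$ with $D_\omega\ge t_m$ would have $D_{\omega+\Theta}\ge t_m$, hence be in $\Theta$, which is impossible. So $\Theta(\omega)=\emptyset$. For $\theta\in\Theta$ and a green $a$ with $|a-\theta|<t_m\le D_{\omega+\Theta}(\theta)$, (3) gives $D_{\omega+\Theta}(a)<|a-\theta|<t_m$, so $D_\omega(a)=D_{\omega+\Theta}(a)<|a-\theta|$. Hence $\theta\in S_r(t_m;\omega)$.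

**Step 2: what does not change.** In the situation of the claim, $H$ and $X_m$ take the same value for $\omega$ and for $\omega+\Theta$. Indeed $t_j\le t_m$, so the sets $M_{t_j}$ agree for all $j$; the greens are the same; and $\Theta\subset W_m$ is disjoint from $W_j$ for $j<m$. Also $J_m(\omega+\Theta)=|\Theta|$.

**Step 3: an identity.** By (4) and Steps 1 and 2, for every $\phi\ge0$,
$$E[H\phi(X_m,J_m)]=E\Big[H\,1\{\Theta(\omega)=\emptyset\}\sum_{j\ge0}\tfrac{(\rho X_m)^j}{j!}\,\phi(X_m,j)\Big].\tag{9}$$

**Step 4: two test functions.** Take $\phi(x,j)=e^{\rho x/2}1\{j\le N\}$, and take $\phi(x,j)=q(x):=e^{-\rho x/2}\sum_{i\le N}(\rho x)^i/i!$. In (9) the inner sum is $e^{\rho x/2}\sum_{i\le N}(\rho x)^i/i!$ at $x=X_m$ for both, because $\sum_j(\rho x)^j/j!=e^{\rho x}$. So the left sides agree: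
$$E\prod_{j\le m}e^{\rho X_j/2}1\{J_j\le N\}=E[H\,q(X_m)].$$
Since $q(x)=\sum_{i\le N}2^ie^{-\rho x/2}(\rho x/2)^i/i!\le2^N$, this is at most $2^NE[H]$, and the induction hypothesis applies to $H$. $\square$

Let $\Lambda=10^5$, $s_i=\Lambda^i$, $\sigma_i=s_i/100$ for $1\le i\le n$, where $10^3\Lambda^n\le R<10^3\Lambda^{n+1}$. So $1\le s_i\le R/1000$. Write $A_i'=A'_{s_i}$, $X_i=X_{s_i}$, $V_{i,k}$ for $V_k$ at scale $s_i$, and $x_k^{(i)}$ for $x_k$ at scale $s_i$.

**Lemma 21.** There is $\kappa<\infty$ that depends only on $d,\rho$ and the norm such that:

(a) $E\big[1_A\exp(\frac\rho2\sum_{i\le n}X_i)\big]\le\kappa^n$.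

(b) For $k\in\{1,2\}$, $n\ge2$ and any fixed $u_i\in U_k^{(s_i)}$, $E\big[1_A\prod_{i\le n}\exp\big(\frac\rho2 1_{A_i'}V_{i,k}(\omega,u_i)\big)\big]\le(\kappa n)^n$.

*Proof.* (a) Take $W_i=\{\sigma_i\le|x|<60s_i\}$, which are disjoint since $\sigma_{i+1}=1000s_i$, and $t_i=\sigma_i$. On $A$, a red $a\in W_i$ with $D(a)\ge\sigma_i$ has $D(a)\le|a|<60s_i$ by (6). So these reds are matched to distinct greens with $D\ge\sigma_i$ in $B(0,120s_i)=B(0,12000\sigma_i)$, of which there are at most $N$. Hence $J_i\le N$ on $A$, and Lemma 20 gives the bound $2^{Nn}$.

(b) Suppose $\omega\in A_i'$ and $u_i$ is of type $+$ with level $l$, $\tau=2^l$, and cell $c_*=c$. A red $a\in W:=B(z_c,13\tau)\subset B(x_k^{(i)},s_i/3)$ has $|a-y|<13.1\tau$, so $D(a)<8\tau$ by (7). Hence the reds in $W$ with $D\ge\tau$ are matched to distinct greens with $D\ge\tau$ in $B(z_c,21\tau)$, of which there are at most $N$. If $l<0$, then $V_{i,k}\le|B(0,13)|$. If $u_i$ is of type $0$, or if $\omega\notin A_i'$, then $1_{A_i'}V_{i,k}=0$. So always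
$$e^{\frac\rho21_{A_i'}V_{i,k}}\le C+\sum_{(l,c):\,l\ge0}e^{\frac\rho2X^{l,c}}1\{J^{l,c}\le N\},$$
where $X^{l,c},J^{l,c}$ are as in Lemma 20 with $W=B(z_c,13\cdot2^l)$ and $t=2^l$, and the sum is over $0\le l\le\log_2\sigma_i$ and level-$2^l$ cells $c$ within distance $8\cdot2^l$ of $u_i$. For each $l$ the number of these cells is bounded, and there are at most $Ci\le Cn$ values of $l$; so there are at most $Cn$ terms. For all of them
$$W\subset B(x_k^{(i)},\,0.05s_i+8.1\sigma_i+13\sigma_i)\subset B(x_k^{(i)},s_i/3),$$
and the last balls are disjoint for different $i$, since their points have norm between $\frac23s_i$ and $5s_i$. Expand the product over $i$. Each of the at most $(1+Cn)^n$ terms chooses, for each $i$, either the constant $C$ or one pair $(l,c)$, and by Lemma 20 has expectation at most $C^n2^{Nn}$ (with $C\ge1$). $\square$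

The factor $n^n$ in (b), which comes from the choice of the level $l$, is the source of the power of $\log\log R$ in Proposition 12.

## 11. Summing over the scales: proof of Proposition 12

Let $R$ be large with $\psi_g(R)\ge R^{-d-1}$. Since $n$ is of order $\log R$, $\log(1/\psi_g(R))\le Cn$. Let $\mu=P(\cdot\mid A)$.

**Step 1: average volumes.** Dividing Lemma 21 by $P(A)=\psi_g(R)$ and using Jensen's inequality,
$$\sum_{i\le n}E_\mu X_i\le\tfrac2\rho\big(n\log\kappa+\log\tfrac1{\psi_g(R)}\big)\le C_1n .$$
In the same way, for any fixed $u_i\in U_k^{(s_i)}$ the sum of $E_\mu[1_{A_i'}V_{i,k}(\omega,u_i)]$ over $i$ is at most $\frac2\rho(n\log(\kappa n)+\log\frac1{\psi_g(R)})$. So, if $m_{i,k}$ denotes the average of $E_\mu[1_{A_i'}V_{i,k}(\omega,u)]$ over $u\in U_k^{(s_i)}$,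
$$\sum_{i\le n}m_{i,k}\le C_2n\log n\qquad(k=1,2).$$

**Step 2: choose scales.** At most $n/4$ indices have $E_\mu X_i>4C_1$, and for each $k$ at most $n/8$ have $m_{i,k}>8C_2\log n$. So at least $n/2$ indices satisfy $E_\mu X_i\le4C_1$ and $m_{i,1},m_{i,2}\le8C_2\log n$. Fix such an $i$.

**Step 3: clear.** By Markov's inequality $\mu(X_i\le8C_1)\ge\frac12$, so Lemma 16 with $v=8C_1$ gives $P(A_i')\ge c_1\psi_g(R)$.

**Step 4: make room.** Let $u_1,u_2$ be independent, uniform on $U_1^{(s_i)},U_2^{(s_i)}$, and independent of $\omega$, and put $v=32C_2\log n/c_1$. As $A_i'\subset A$, Markov's inequality gives for $k=1,2$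
$$P(A_i',V_{i,k}(\omega,u_k)>v)\le\psi_g(R)\,\frac{m_{i,k}}v\le\frac{c_1}4\psi_g(R).$$
So $P(A_i',V_{i,1}\le v,V_{i,2}\le v)\ge\frac{c_1}2\psi_g(R)$, and Corollary 19 yields
$$E[Y_1Y_2;A_i']\ge c\,(1+v)^{-2N}\psi_g(R)\ge c\,(\log n)^{-2N}\psi_g(R).$$

**Step 5: plant.** The balls $B_1^{(s_i)}=B(s_ie_1,s_i/10)$ are disjoint. Summing over the at least $n/2$ chosen indices, Lemma 14 gives
$$\psi_r(R)\ge c\,n(\log n)^{-2N}\psi_g(R).$$
Since $n$ is of order $\log R$, this is Proposition 12, with exponent $2N$. With Section 5, Theorem 1 is proved. $\square$

## 12. Alice's winning openings are the unmatched red points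

**Proof of Theorem 2.** Let first $\lambda_G,\lambda_R>0$. Rescaling space changes neither the game nor the matching, so we may take $\lambda_G=1$ and $\rho=\lambda_R$. The proof of Theorem 1 used only the norm axioms, $|B(x,r)|=\mathrm{const}\cdot r^d$ and that spheres are null, so Theorem 1 holds for any norm. By Lemma 6, $x$ is a winning opening for Alice if and only if $x$ is unmatched, and by Theorem 1 a.s. at least one unmatched point exists. By Lemma 7, a.s. no green is unmatched, so a.s. all unmatched points are red. The unmatched points form a stationary process, and it is a.s. nonempty, so its intensity is positive: with intensity $0$ it would be a.s. empty.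

If $\lambda_G>0=\lambda_R$, Lemma 7 says that Bob wins a.s. The last claim of the theorem combines the two cases: for $\lambda_R>0$ Bob wins with probability $0$, and for $\lambda_R=0$ with probability $1$. $\blacksquare$
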